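\title{Log rationality of Calabi--Yau pairs on toric threefolds}

\begin{abstract}
Let $T$ be a projective toric threefold and let $(T,B_T)$ be a Calabi--Yau pair of index one and coregularity zero, where $B_T$ need not be the toric boundary. We prove that $(T,B_T)$ is crepant birational to $\mathbb{P}^3$ with its four coordinate planes. The proof follows the rational volume form with poles along $B_T$. Lattice arguments and automorphisms of toric models make its denominator quadratic in one variable. The discriminant is a curve in $|-2K_S|$ on a rational surface $S$, and coregularity zero forces on it a quadruple point or two infinitely near triple points. Explicit substitutions then lead to a pencil of planes whose boundary is a line and a conic, and finally to a product with a Looijenga pair. We also give three characterizations of log rationality for three-dimensional pairs of index one and coregularity zero.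
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

We work over an algebraically closed field $k$ of characteristic zero.

A \emph{pair} $(X,B)$ is a normal variety $X$ with an effective $\mathbb{Q}$-divisor $B$ such that $K_X+B$ is $\mathbb{Q}$-Cartier. For a proper birational morphism $p\colon W\to X$ from a normal variety, choose $K_W$ with $p_*K_W=K_X$ and define $B_W$ by $K_W+B_W=p^*(K_X+B)$. The \emph{log discrepancy} of a prime divisor $E\subset W$ is $a(E;X,B)=1-\operatorname{coeff}_E B_W$. It depends only on the valuation $\operatorname{ord}_E$ of $k(X)$; such valuations are called \emph{divisorial}. The pair is \emph{log canonical} (lc) if $a(E;X,B)\ge 0$ for all $E$. It is \emph{dlt} if it is lc and there is a smooth open set $U\subset X$ on which $B$ has simple normal crossing (snc) support and which meets the center of every $E$ with $a(E;X,B)=0$. A \emph{dlt modification} of an lc pair $(X,B)$ is a projective birational morphism $f\colon X_1\to X$ such that $(X_1,B_1)$ is dlt and $K_{X_1}+B_1=f^*(K_X+B)$, where $B_1$ is the sum of the strict transform of $B$ and the reduced exceptional divisor.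

A \emph{Calabi--Yau pair} is an lc pair $(X,B)$ with $X$ projective and $K_X+B\sim_{\mathbb{Q}}0$. It has \emph{index one} if $K_X+B\sim 0$. The \emph{strata} of $\lfloor B_1\rfloor$, for a dlt modification $(X_1,B_1)$, are the irreducible components of intersections of components of $\lfloor B_1\rfloor$. The \emph{dual complex} $\mathcal{D}(X,B)$ has one cell of dimension $r-1$ for each stratum that is a component of an intersection of $r$ components; it is well defined up to PL-homeomorphism. The \emph{coregularity} of $(X,B)$ is $\dim X-\dim\mathcal{D}(X,B)-1$. A dlt pair is snc at the generic point of each stratum. Hence coregularity zero means that at some closed point of $X_1$ the variety $X_1$ is smooth and $\dim X$ components of $\lfloor B_1\rfloor$ cross like coordinate hyperplanes: the boundary is as degenerate as log canonicity allows.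

A birational map $(X,B)\dashrightarrow (Y,B_Y)$ of pairs is \emph{crepant} if there is a common resolution $p\colon W\to X$, $q\colon W\to Y$ with $p^*(K_X+B)=q^*(K_Y+B_Y)$, where $K_X$ and $K_Y$ are the push-forwards of one canonical divisor $K_W$. An $n$-dimensional Calabi--Yau pair $(X,B)$ is \emph{log rational} if there is a crepant birational map $(\mathbb{P}^n,H_0+\dots+H_n)\dashrightarrow (X,B)$, where the $H_i$ are the coordinate hyperplanes.

The model pair $(\mathbb{P}^n,H_0+\dots+H_n)$ lives on a rational variety, has index one, and its dual complex is the boundary of an $n$-simplex, so its coregularity is zero. These three properties pass to every log rational pair (see Section~\ref{sec:B}), and it is natural to ask when they suffice. For $n=1$ they do: an index one boundary on $\mathbb{P}^1$ consists of two distinct points. For a smooth projective rational surface with a singular nodal anticanonical curve, log rationality follows from \cite[Prop.~1.3]{GHK}, recalled in Section~\ref{sec:products}. A toric variety with its toric boundary is log rational because it contains the same torus as $\mathbb{P}^n$. These cases suggest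 a positive answer to the following problem from \cite{Moraga}.

\medskip
\noindent\textbf{Problem.} Let $(T,B_T)$ be a Calabi--Yau pair of index one and coregularity zero, where $T$ is a normal projective toric threefold and $B_T$ need not be the toric boundary. Is $(T,B_T)$ log rational?
\medskip

The difficulty is that $B_T$ has no relation to the torus action. It may be an irreducible surface (Example~\ref{ex:sextic}), and then the torus that makes the pair log rational is not visible on $T$.

\subsection{Results}

The answer is yes.

\begin{theorem}\label{thm:A}
Let $(T,B_T)$ be a Calabi--Yau pair of index one and coregularity zero, with $T$ a projective toric threefold. Then $(T,B_T)$ is log rational.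
\end{theorem}

A theorem of Ducat says that a Calabi--Yau pair $(\mathbb{P}^3,B)$ of index one with $\mathcal{D}(\mathbb{P}^3,B)\simeq_{\mathrm{PL}}S^2$ is log rational. Our proof does not use this theorem and recovers it as the case $T=\mathbb{P}^3$.

The proof passes through two normal forms, and each of them characterizes log rationality. To state the second, let $L$ be the function field of a rational surface and let $\sigma$ be a nonzero rational section of the inverse square of the canonical sheaf. Write $\sigma=D\,\theta^{-2}$ with $\theta$ a nonzero rational $2$-form and $D\in L^*$, and define a rational $3$-form on the field $L(z)$ by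
\begin{equation}\label{eq:omegasigma}
\omega_\sigma=\theta\wedge\frac{dz}{z^2-D}.
\end{equation}
Up to isomorphism it does not depend on $\theta$ (Section~\ref{sec:double}).

\begin{theorem}\label{thm:B}
Let $(X,B)$ be a three-dimensional Calabi--Yau pair of index one and coregularity zero, and let $\omega$ be a rational $3$-form with $\operatorname{div}_X\omega=-B$. The following are equivalent.
\begin{enumerate}
\item[(1)] $(X,B)$ is log rational.
\item[(2)] $(X,B)$ is crepant birational to a Calabi--Yau pair $(T,B_T)$ with $T$ a projective toric threefold.
\item[(3)] There are $t,w,z$ with $k(X)=k(t,w,z)$ and $\omega=dt\wedge dw\wedge dz/q$ up to a scalar, where $0\neq q\in k(t)[w,z]$ has degree at most $2$ in $(w,z)$.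
\item[(4)] There are a smooth projective rational surface $S$, a nonzero rational section $\sigma$ of $\omega_S^{-2}$ with $\operatorname{div}_S\sigma\ge 0$, and an isomorphism $k(X)\cong k(S)(z)$ that identifies $\omega$ with $\omega_\sigma$ up to a scalar.
\end{enumerate}
Moreover, a Calabi--Yau pair $(T,B_T)$ with $T$ a projective toric threefold is log rational if and only if it has index one and coregularity zero.
\end{theorem}

Neither of the two conditions in the last sentence implies the other. If $B\subset\mathbb{P}^3$ is a smooth quartic, then $(\mathbb{P}^3,B)$ has index one, its dual complex is a point, and its coregularity is $2$. On $(\mathbb{P}^1)^3$, let $B$ be the sum of the pull-backs of $\{0\}+\frac12\{1\}+\frac12\{\infty\}$ from the first factor and of $\{0\}+\{\infty\}$ from the other two. This is a dlt Calabi--Yau pair, three components of $\lfloor B\rfloor$ cross at $(0,0,0)$, so the coregularity is zero, but $B$ is not integral and the index is not one.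

\section{Pairs as volume forms}\label{sec:forms}

An index one pair is determined by a rational volume form, and crepant maps are the maps that preserve it. This turns the problem into one about changes of variables.

Let $K$ be a function field of transcendence degree $n$ over $k$ and let $\omega\neq0$ be a rational $n$-form of $K$. On each normal model $Y$ of $K$ the divisor $\operatorname{div}_Y\omega$ is a canonical divisor. For a divisorial valuation $E$ of $K$ put
\[
a(E,\omega)=1+\operatorname{ord}_E\omega .
\]
If $(X,B)$ is a Calabi--Yau pair of index one, then $K_X+B\sim0$ says that $\operatorname{div}_X\omega=-B$ for some $\omega$. This form is unique up to $k^*$, since a rational function without zeros and poles on a normal projective variety is constant. In particular $B$ is integral. We write $\omega\doteq\omega'$ if $\omega=c\,\omega'$ with $c\in k^*$, and we call $\omega$ \emph{log rational} if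
\[
\omega\doteq d\log x_1\wedge\dots\wedge d\log x_n\qquad\text{for some } x_i \text{ with } K=k(x_1,\dots,x_n).
\]

\begin{lemma}\label{lem:dict}
Let $X$ be a normal projective variety and $\omega\ne0$ a rational top form with $B=-\operatorname{div}_X\omega\ge0$.
\begin{enumerate}
\item[(a)] $a(E;X,B)=a(E,\omega)$ for every divisorial valuation $E$.
\item[(b)] A birational map from $(X,B)$ to a pair $(Y,B_Y)$ with $Y$ projective is crepant if and only if $B_Y=-\operatorname{div}_Y\omega$.
\item[(c)] If $(X,B)$ is lc, then it is log rational if and only if $\omega$ is log rational.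
\end{enumerate}
\end{lemma}

\begin{proof}
On every model take $\operatorname{div}\omega$ as canonical divisor. Then $K_X+B=0$ as a divisor, so $B_W=-\operatorname{div}_W\omega$ for every $p\colon W\to X$, which is (a). The map in (b) is crepant if and only if $q^*(K_Y+B_Y)=0$, that is, if and only if $\operatorname{div}_Y\omega+B_Y=0$. For (c), let $x_1,\dots,x_n$ be the affine coordinates of a model $\mathbb{P}^n$ of $k(X)$. The form $\omega_0=d\log x_1\wedge\dots\wedge d\log x_n$ has divisor $-\sum H_i$. By (b) the map between $(X,B)$ and $(\mathbb{P}^n,\sum H_i)$ is crepant if and only if $\omega$ and $\omega_0$ have the same divisor on $\mathbb{P}^n$, that is, $\omega\doteq\omega_0$.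
\end{proof}

We use two standard facts on log discrepancies: a reduced snc divisor $\Delta$ on a smooth variety $Y$ gives an lc pair, and $a(E;Y,\Delta+G)=a(E;Y,\Delta)-\operatorname{ord}_EG$ for a Cartier divisor $G$.

\begin{definition}
A rational $3$-form $\omega$ of a function field $K$ is a \emph{CZ form} if $K=k(X)$ and $\operatorname{div}_X\omega=-B$ for some three-dimensional Calabi--Yau pair $(X,B)$ of index one and coregularity zero.
\end{definition}

Being a CZ form and being log rational are properties of $(K,\omega)$ up to $k$-isomorphism and scalars. A log rational $3$-form is a CZ form, with model $(\mathbb{P}^3,\sum H_i)$. We shall use three properties of a CZ form $\omega$.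
\begin{enumerate}
\item[(P1)] $a(E,\omega)\ge0$ for all $E$: there is no pole of order $\geq 2$ along any divisorial valuation.
\item[(P2)] There is a normal projective model $X$ with $a(P,\omega)\le1$ for all prime divisors $P\subset X$: on this model $\omega$ has no zeros.
\item[(P3)] There are a model $X_1$ and a smooth closed point $o\in X_1$ with local parameters $x_1,x_2,x_3$ such that $\omega=(\text{unit})\cdot d\log x_1\wedge d\log x_2\wedge d\log x_3$.
\end{enumerate}
Here (P1) is log canonicity and (P2) is $B\ge0$. For (P3) take a dlt modification $(X_1,B_1)$: then $B_1=-\operatorname{div}_{X_1}\omega$, and $o$ is a zero-dimensional stratum.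

The next rules are behind most computations in the paper.

\begin{lemma}\label{lem:rules}
Let $K=L(z)$ with $L$ of transcendence degree $n-1$, and let $\theta\neq0$ be an $(n-1)$-form of $L$.
\begin{enumerate}
\item[(a)] $\theta\wedge df=(\partial f/\partial z)\,\theta\wedge dz$ for $f\in K$. In particular $\theta\wedge d(bz+c)=b\,\theta\wedge dz$ for $b,c\in L$.
\item[(b)] If $\omega=\theta\wedge\varphi\,dz$ with $\varphi\in K^*$ satisfies \textup{(P1)}, then the $1$-form $\varphi\,dz$ on $\mathbb{P}^1_L$ has at most a simple pole at each $L$-point. In particular $\varphi\notin L$, and $\varphi\neq c/(z-b)^2$ for $b,c\in L$.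
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The difference $df-(\partial f/\partial z)\,dz$ is a $K$-combination of differentials of elements of $L$, and $\theta$ is a top form of $L$. (b) Let $S^\circ$ be a smooth model of $L$ on which $\theta$ has neither zeros nor poles. After shrinking $S^\circ$, an $L$-point is a section $\{z'=0\}$ of $S^\circ\times\mathbb{P}^1$ with $z'=z-b$ or $z'=1/z$. Near it $\theta\wedge dz'$ generates the canonical sheaf, so the order of $\omega$ along the section is the order of $\varphi\,dz$ at the point. Finally $dz$ has a double pole at $z=\infty$.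
\end{proof}

\section{Two examples and the plan of the proof}\label{sec:examples}

\begin{example}[the nodal cubic]\label{ex:cubic}
The form $\eta=dw\wedge dz/(z^2-w^2-w^3)$ on $\mathbb{P}^2$ has a simple pole along a nodal cubic and no other zeros or poles. Project from the node: with $z=yw$ we have $dw\wedge dz=w\,dw\wedge dy$, so
\[
\eta=\frac{dw\wedge dy}{w\,(c-w)},\qquad c=y^2-1 .
\]
The denominator is now quadratic in $w$, and both roots lie in $k(y)$. The function $x_1=w/(c-w)$ sends them to $0$ and $\infty$, and modulo $dy$ we have $d\log x_1=dw/w+dw/(c-w)=c\,dw/(w(c-w))$. Therefore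
\[
\eta=d\log x_1\wedge\frac{dy}{y^2-1}=\tfrac12\, d\log x_1\wedge d\log x_2,\qquad x_2=\frac{y-1}{y+1},
\]
and $k(x_1,x_2)=k(w,y)$. The pair is log rational.
\end{example}

Two things happened. A singular point of the boundary made the denominator quadratic in one variable, and then the form split as a product. The first step survives in dimension three. Let $F=f_2x_0^2+f_3x_0+f_4$ be a quartic in $\mathbb{P}^3$ with a double point at $[1:0:0:0]$, where $f_i$ is a form of degree $i$ in $x_1,x_2,x_3$. In the chart $x_1=1$, with $z=f_2x_0+f_3/2$, Lemma~\ref{lem:rules}(a) gives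
\[
\frac{dx_2\wedge dx_3\wedge dx_0}{F}=\frac{dx_2\wedge dx_3\wedge dz}{z^2-D},\qquad D=\tfrac14f_3^2-f_2f_4 ,
\]
because $z^2-D=f_2F$. This is a form $\omega_\sigma$ whose branch curve $D=0$ is a plane sextic. The second step now fails: $D$ need not be a square, so the two roots need not be rational over the base. One needs a second projection, this time from a singular point of the sextic.

\begin{example}[a sextic with a quadruple point]\label{ex:sextic}
Let $D_6\neq0$ be a sextic form in $x,y$. On the toric threefold $\mathbb{P}(1,1,1,3)$ with coordinates $h,x,y,z$ let $B=\{z^2=h^2x^2y^2+D_6(x,y)\}$, and consider in the chart $h=1$ the form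
\[
\omega=\frac{dx\wedge dy\wedge dz}{z^2-x^2y^2-D_6(x,y)} .
\]
The branch curve has a quadruple point at the origin. Pass to the pencil of lines through it: put $y=tx$, $w=1/x$, $z=x^3\zeta$. Then $dx\wedge dy\wedge dz=x^4\,dx\wedge dt\wedge d\zeta$, the denominator acquires the factor $x^6$, and $x^{-2}dx=-dw$. Hence
\[
\omega=\frac{dt\wedge dw\wedge d\zeta}{\zeta^2-t^2w^2-D_6(1,t)} .
\]
The functions $t,w,\zeta$ are the coordinates of the chart $x=1$. The two charts cover $\mathbb{P}(1,1,1,3)$ outside a curve, so $\operatorname{div}\omega=-B$. The surface $B$ is irreducible, since $t^2w^2+D_6(1,t)$ has nonzero discriminant in $w$ and is not a square. Over $k(t)$ the denominator defines a conic in the $(w,\zeta)$-plane. Put $\alpha=\zeta-tw$, $\beta=\zeta+tw$, $\gamma=\alpha\beta-D_6(1,t)$, so that $\gamma$ is the denominator. Then $dt\wedge d\alpha\wedge d\beta=-2t\,dt\wedge dw\wedge d\zeta$ and $dt\wedge d\alpha\wedge d\gamma=\alpha\,dt\wedge d\alpha\wedge d\beta$, so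
\[
\omega=-\tfrac12\,d\log t\wedge d\log\alpha\wedge d\log\gamma,\qquad k(t,\alpha,\gamma)=k(t,w,\zeta).
\]
By Lemma~\ref{lem:dict} the pair $(\mathbb{P}(1,1,1,3),B)$ is lc and log rational.
\end{example}

The general proof runs through the same stages.
\begin{enumerate}
\item \emph{Width two} (Section~\ref{sec:toric}). On the torus $\omega=\omega_0/g$ with $g$ a Laurent polynomial. After automorphisms of suitable toric models, $g$ involves only $z^{-1},z^0,z^1$ for one coordinate $z$. Then $\omega$ is a product, or $\omega=\omega_\sigma$ with $\operatorname{div}\sigma$ effective on a smooth toric surface.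
\item \emph{A very singular point} (Section~\ref{sec:double}). An effective branch curve has a quadruple point or two infinitely near triple points.
\item \emph{A pencil of planes} (Section~\ref{sec:effective}). Such points allow one to reach $\mathbb{P}^2$ and then the shape $dt\wedge dw\wedge dz/(\ell q)$ with $\ell$ linear and $q$ quadratic in $(w,z)$.
\item \emph{A product} (Section~\ref{sec:products}). Projection from a point of the conic gives $\eta\wedge d\log z$, and $\eta$ is the form of a Looijenga pair.
\end{enumerate}
We prove the stages in the order 4, 2, 3, 1, so that each rests on what is already established. Stages 1, 2 and 4 need a singular point on a model that we construct along the way; the next section supplies it.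

\section{Triple points on every model}\label{sec:triple}

Property (P3) concerns one model, while we change models all the time, and on most of them $\omega$ has zeros. To transport (P3) we replace the point $o$ by a valuation of $K$. A valuation has a center on every projective model, and a monomial valuation with independent weights interacts well with logarithmic derivatives.

\begin{lemma}\label{lem:triple}
Let $\omega$ be a CZ form on $K$, let $Y$ be a smooth projective model of $K$, and let $\Delta^+$ be a reduced snc divisor on $Y$ with $\Delta^+\ge-\operatorname{div}_Y\omega$. Then three components of $\Delta^+$ have a common point. In particular, if $-\operatorname{div}_Y\omega\ge0$, then $-\operatorname{div}_Y\omega$ is a nonzero reduced divisor with a singular point.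
\end{lemma}

\begin{proof}
Let $o$ and $x_1,x_2,x_3$ be as in (P3), and embed $\mathcal{O}_o$ in $k[[x_1,x_2,x_3]]$. Fix $\alpha\in\mathbb{R}_{>0}^3$ with $\mathbb{Q}$-linearly independent entries. For a nonzero power series $f$ let $v(f)$ be the minimum of $\langle\alpha,m\rangle$ over the monomials $x^m$ of $f$. The minimum is attained at exactly one monomial, the \emph{minimal monomial} of $f$. Minimal monomials multiply, so $v$ is a valuation, and we extend it from $\mathcal{O}_o$ to $K$.

\emph{Logarithmic Jacobians have nonnegative value.} Let $\delta_i=x_i\,\partial/\partial x_i$, so that $df=\sum_i\delta_i(f)\,d\log x_i$ and $\delta_i(x^m)=m_ix^m$. If $0\neq f\in\mathcal{O}_o$ has minimal monomial $x^m$, then every monomial of $\delta_if-m_if$ is a monomial of $f$ different from $x^m$. Hence $v(\delta_if/f-m_i)>0$ and $v(\delta_if/f)\ge0$. Since $\delta_i(f/g)/(f/g)=\delta_if/f-\delta_ig/g$, the inequality $v(\delta_if/f)\ge0$ holds for all $f\in K^*$. Consequently, if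
\[
d\log f_1\wedge d\log f_2\wedge d\log f_3=J\,d\log x_1\wedge d\log x_2\wedge d\log x_3,
\]
then $J=\det(\delta_if_j/f_j)$ has $v(J)\ge0$.

\emph{The center is a closed point.} An element of value $0$ is a quotient $f_1/f_2$ of elements of $\mathcal{O}_o$ with the same minimal monomial. For a suitable $c\in k^*$ this monomial cancels in $f_1-cf_2$, so $v(f_1/f_2-c)>0$. Thus $v$ has residue field $k$, and its center on $Y$, which exists because $Y$ is proper, is a closed point $\xi$.

\emph{Comparison.} Choose local parameters $y_1,y_2,y_3$ at $\xi$ with $\Delta^+=\{y_1\cdots y_s=0\}$ near $\xi$, where $y_1,\dots,y_s$ define distinct components. Since $\operatorname{div}_Y\omega+\Delta^+\ge0$,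
\[
\omega=h\,\frac{dy_1\wedge dy_2\wedge dy_3}{y_1\cdots y_s}=h\prod_{i>s}y_i\cdot d\log y_1\wedge d\log y_2\wedge d\log y_3,\qquad h\in\mathcal{O}_\xi .
\]
Let $J$ be the logarithmic Jacobian of the $y_i$. By (P3) the function $hJ\prod_{i>s}y_i$ is a unit at $o$, so $0=v(h)+v(J)+\sum_{i>s}v(y_i)$. Here $v(h)\ge0$, $v(J)\ge0$ and $v(y_i)>0$. Hence $s=3$.

For the last claim, the coefficients of $-\operatorname{div}_Y\omega$ are at most $1$ by (P1). A smooth reduced divisor, including $0$, is snc with disjoint components, which the first claim excludes.
\end{proof}

\section{Products, conics and lines}\label{sec:products}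

\subsection{Products}

A \emph{Looijenga pair} is a smooth projective rational surface with a connected singular nodal curve $D_0\in|-K|$. By \cite[Prop.~1.3]{GHK}, after blowing up nodes of $D_0$ and of its successive reduced total transforms, there is a birational morphism to a smooth projective toric surface that maps the boundary onto the toric boundary.

If $\omega=\eta\wedge d\log z$, we want to apply this to $\eta$. The difficulty is that the Calabi--Yau model $X$ of $\omega$ need not be a product, so we must construct a surface on which $\eta$ has no zeros. We show that the zero divisor of $\eta$ is rigid, using (P2), and then contract it by the minimal model program. We recall the surface results needed.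
\begin{itemize}
\item \emph{Minimal model program.} For a projective dlt surface pair $(S,D)$ there is a birational morphism $f\colon S\to S'$ such that $(S',D')$ is dlt for $D'=f_*D$, the divisor $K_S+D-f^*(K_{S'}+D')$ is effective and exceptional, and $K_{S'}+D'$ is either nef or negative on the members of a covering family of curves.
\item \emph{Log abundance.} If $K_{S'}+D'$ is nef, then some positive multiple of it is base point free.
\item \emph{Negativity lemma.} If $E_i$ are the exceptional curves of a birational morphism from a smooth surface to a normal surface and $Z=\sum c_iE_i$ has $Z\cdot E_j\le0$ for all $j$, then all $c_i\ge0$.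
\end{itemize}

\begin{lemma}\label{lem:product}
Let $L$ be purely transcendental of degree $2$ over $k$, let $\eta$ be a rational $2$-form of $L$, and let $\omega=\eta\wedge d\log z$ be a CZ form on $K=L(z)$. Then $\omega$ is log rational.
\end{lemma}

\begin{proof}
If $E$ is a curve on a smooth model $S$ of $L$, then $E\times\mathbb{P}^1\subset S\times\mathbb{P}^1$ has $a(E\times\mathbb{P}^1,\omega)=a(E,\eta)$. So (P1) gives $a(E,\eta)\ge0$ for every divisorial valuation $E$ of $L$. Choose a smooth projective model $S$ with $\operatorname{div}_S\eta=N-D$ of snc support, where $N,D\ge0$ have no common component. Then $D$ is reduced.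

\emph{Step 1: $h^0(S,mN)=1$ for all $m\ge1$.} Put $Y=S\times\mathbb{P}^1$, $N_Y=N\times\mathbb{P}^1$ and $\Delta=D\times\mathbb{P}^1+S\times\{0\}+S\times\{\infty\}$, so that $\operatorname{div}_Y\omega=N_Y-\Delta$ and
\[
a(P,\omega)=a(P;Y,\Delta)+\operatorname{ord}_PN_Y
\]
for every divisorial valuation $P$ of $K$. Let $X$ be as in (P2) and let $P\subset X$ be a prime divisor. Suppose that $\operatorname{ord}_P(N_i\times\mathbb{P}^1)\ge1$ for a component $N_i$ of $N$. The divisor $\Delta+N_i\times\mathbb{P}^1$ is reduced and snc, hence lc, so $a(P;Y,\Delta)\ge\operatorname{ord}_P(N_i\times\mathbb{P}^1)\ge1$. Then $a(P,\omega)\ge2$, against (P2). Thus $\operatorname{ord}_PN_Y=0$ for all $P\subset X$. A function $\varphi\in H^0(S,mN)$ satisfies $\operatorname{ord}_P\varphi\ge-m\operatorname{ord}_PN_Y=0$ for all $P\subset X$, so it is regular on $X$ and constant.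

\emph{Step 2: a model without zeros.} Run the minimal model program $f\colon S\to S'$ for $(S,D)$, with $\operatorname{div}\eta$ as canonical divisor. Then $K_S+D=N$ and $K_{S'}+D'=N':=f_*N\ge0$. An effective divisor is not negative on a covering family of curves, so $N'$ is nef and $mN'$ is base point free for some $m\geq 1$. Since $N-f^*N'\ge0$, Step 1 gives $h^0(S',mN')=1$. So $mN'$ is the only member of a base point free system, and $N'=0$. That is, $\operatorname{div}_{S'}\eta=-D'$.

Let $S''\to S'$ be the minimal resolution, with exceptional curves $E_i$, and write $D_0:=-\operatorname{div}_{S''}\eta=D''+\sum c_iE_i$ with $D''$ the strict transform of $D'$ and $c_i\in\mathbb{Z}$. Then $-\sum c_iE_i\sim K_{S''}+D''$. This class has nonnegative degree on each $E_j$, because $K_{S''}\cdot E_j\ge0$ on a minimal resolution and $E_j\not\subset D''$. The negativity lemma gives $c_i\ge0$, and $a(E_i,\eta)\ge0$ gives $c_i\le1$. So $D_0\in|-K_{S''}|$ is reduced.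

\emph{Step 3: $(S'',D_0)$ is a Looijenga pair.} Blowing up a point where $-\operatorname{div}\eta$ has multiplicity $\mu$ produces a curve with coefficient $\mu-1$ in $-\operatorname{div}\eta$, so $\mu\le2$ at every point of every smooth model. Suppose that $D_0$ has a double point that is not a node. Blow it up: the exceptional curve $E_1$ has coefficient $1$ and meets the strict transform $D_1$ in a single point, with intersection number $2$. If $D_1$ is singular there, then $D_1+E_1$ has a triple point. Otherwise $D_1$ is tangent to $E_1$, and after one more blow-up the new curve has coefficient $1$ and passes through a common point of the strict transforms of $D_1$ and $E_1$, again a triple point. Both are impossible, so $D_0$ is nodal. If $D_0$ were smooth or zero, then $-\operatorname{div}\omega=D_0\times\mathbb{P}^1+S''\times\{0,\infty\}$ on $S''\times\mathbb{P}^1$ would be snc without a triple point, against Lemma~\ref{lem:triple}. Finally $H^1(\mathcal{O}_{S''}(-D_0))=H^1(\omega_{S''})$ is dual to $H^1(\mathcal{O}_{S''})=0$, so $h^0(\mathcal{O}_{D_0})=1$ and $D_0$ is connected.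

\emph{Step 4.} Apply \cite[Prop.~1.3]{GHK}. Blowing up a node gives coefficient $1$, so $-\operatorname{div}\eta$ stays equal to the reduced total transform of $D_0$, and its push-forward to the toric surface is the toric boundary. If $s,t$ are coordinates of the torus, then $\eta$ and $d\log s\wedge d\log t$ have the same divisor. So $\omega\doteq d\log s\wedge d\log t\wedge d\log z$ with $K=k(s,t,z)$.
\end{proof}

\begin{remark}
Step 1 is the only place in the paper where (P2) is used for a model other than the toric variety we start with, and it cannot be omitted. Let $\eta=n\,ds\wedge dt/(s\,t\,l)$ on $\mathbb{P}^2$ with general affine linear functions $l,n$. Then $D$ consists of four lines and $N$ is a fifth, so $\eta\wedge d\log z$ satisfies (P1), and (P3) at $s=t=z=0$. It is not log rational: otherwise it would be a CZ form, and Step 1 would contradict $h^0(N)=3$. Property (P3) is needed as well. If $-\operatorname{div}\eta$ is a smooth plane cubic, then $\eta\wedge d\log z$ satisfies (P1) and (P2) on $\mathbb{P}^2\times\mathbb{P}^1$, and Lemma~\ref{lem:triple} shows that it is not a CZ form.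
\end{remark}

\subsection{A line and a conic over \texorpdfstring{$k(t)$}{k(t)}}

The form $dw\wedge dz/q$ with $q$ quadratic has poles along a conic and along the line at infinity. A line through a point of the conic meets this boundary in only two further points, one on the conic and one at infinity, and both are rational over the field of the pencil. So projection from a rational point of the conic splits the form. Over $k(t)$ such a point is provided by Tsen's theorem: a quadratic form in three variables over $k(t)$ has a nontrivial zero.

\begin{lemma}\label{lem:conic}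
Let $\omega$ be a CZ form on $k(t,w,z)$, and let $0\ne q\in k(t)[w,z]$ have degree at most $2$ in $(w,z)$.
\begin{enumerate}
\item[(a)] If $\omega=dt\wedge dw\wedge dz/q$, then $\omega$ is log rational.
\item[(b)] If $\omega=dt\wedge dw\wedge dz/(\ell q)$ with $0\ne\ell\in k(t)[w,z]$ of degree at most $1$, then $\omega$ is log rational.
\end{enumerate}
\end{lemma}

\begin{proof}
Put $K_0=k(t)$. Let $U,W,Z$ be homogeneous coordinates on $\mathbb{P}^2_{K_0}$ with $w=W/U$, $z=Z/U$, and let $q^h=U^2q$ and $\ell^h=U\ell$ be the associated quadratic and linear forms.

\emph{Reduction of (b) to (a).} With $\Omega_2=U\,dW\wedge dZ-W\,dU\wedge dZ+Z\,dU\wedge dW$ we have $dw\wedge dz=\Omega_2/U^3$, so $\omega=dt\wedge\Omega_2/(\ell^hq^h)$. A change of coordinates $\gamma\in GL_3(K_0)$ multiplies $dt\wedge\Omega_2$ by $\det\gamma\in K_0^*$. Choose $\gamma$ so that $\ell^h$ becomes the first coordinate, and absorb $\det\gamma$ in $q$. This gives the shape (a).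

\emph{Proof of (a).} An affine change of $(w,z)$ over $K_0$ multiplies $dt\wedge dw\wedge dz$ by an element of $K_0^*$, which we absorb in $q$. We first show that $q=0$ has a $K_0$-point in the affine plane.
\begin{itemize}
\item If $q^h$ has rank $3$, Tsen's theorem gives a $K_0$-point of the smooth conic $q^h=0$. So the conic is isomorphic to $\mathbb{P}^1_{K_0}$ and has infinitely many $K_0$-points, at most two of them on $U=0$.
\item If $q^h$ has rank $2$, the kernel of its matrix is a $K_0$-point of the conic. If it is affine, we are done. Otherwise a linear change of $(w,z)$ moves it to $[0:1:0]$. Then $q\in K_0[z]$, and Lemma~\ref{lem:rules}(b), applied to the variable $w$ over $k(t,z)$, gives a contradiction.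
\item If $q^h$ has rank $1$, then $q^h=c\,\ell_1^2$ with $\ell_1$ linear over $K_0$. Either $\ell_1$ is proportional to $U$ and $q\in K_0$, or $q=cz^2$ after an affine change. Both contradict Lemma~\ref{lem:rules}(b) for the variable $z$ over $k(t,w)$.
\end{itemize}
Translate the point to the origin, so that $q=q_2+q_1$ with $q_i$ homogeneous of degree $i$ in $(w,z)$. Put $z=yw$. Then $dw\wedge dz=w\,dw\wedge dy$ and $q=w\,(wq_2(1,y)+q_1(1,y))$, so
\[
\omega\doteq dt\wedge dy\wedge\frac{dw}{w\,q_2(1,y)+q_1(1,y)} .
\]
By Lemma~\ref{lem:rules}(b), $q_2\ne0$. Hence $w'=wq_2(1,y)+q_1(1,y)$ generates the field over $k(t,y)$, and $\omega\doteq\bigl(dt\wedge dy/q_2(1,y)\bigr)\wedge d\log w'$. Apply Lemma~\ref{lem:product}.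
\end{proof}

\section{Double covers and the singularities of the branch curve}\label{sec:double}

Let $L$, $\sigma=D\theta^{-2}$ and $\omega_\sigma$ be as in \eqref{eq:omegasigma}. If $\theta=h\theta'$, then $\sigma=Dh^{-2}\theta'^{-2}$, and the substitution $z=hz'$ gives
\[
\theta\wedge\frac{dz}{z^2-D}=h\theta'\wedge\frac{h\,dz'}{h^2(z'^2-Dh^{-2})}=\theta'\wedge\frac{dz'}{z'^2-Dh^{-2}} .
\]
So $\omega_\sigma$ depends only on $\sigma$. Geometrically, $\tau=z\theta^{-1}=z'\theta'^{-1}$ is the tautological section on the total space of $\omega_S^{-1}$ for a model $S$ of $L$, and $\omega_\sigma$ has a pole along the double cover $\tau^2=\sigma$ of $S$. The gain is that birational modifications of the surface are now free: the form does not change, only the divisor of $\sigma$ does.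

For a divisorial valuation $E$ of $L$ let $m_E$ be the coefficient of $E$ in $\operatorname{div}\sigma=\operatorname{div}D-2\operatorname{div}\theta$ on a smooth model containing $E$. If $\pi$ is the blow-up of a point $p$ of a smooth model $S$, with exceptional curve $E$, then $\operatorname{div}\theta=\pi^*\operatorname{div}_S\theta+E$, so
\begin{equation}\label{eq:blowup}
\operatorname{div}\sigma=\pi^*(\operatorname{div}_S\sigma)-2E,\qquad m_E=\operatorname{mult}_p(\operatorname{div}_S\sigma)-2 ,
\end{equation}
where the multiplicity is extended linearly to all divisors. We also use that every $E$ becomes a curve after finitely many blow-ups of its successive centers, and the following formula: if curves $C,\Gamma$ have no common component through $p$, with strict transforms $C',\Gamma'$ on the blow-up of $p$, then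
\begin{equation}\label{eq:noether}
(C\cdot\Gamma)_p=\operatorname{mult}_pC\cdot\operatorname{mult}_p\Gamma+\sum_{q\in E}(C'\cdot\Gamma')_q,\qquad \operatorname{mult}_qC'\le C'\cdot E=\operatorname{mult}_pC\quad(q\in E).
\end{equation}

We translate (P1) and (P3) into conditions on the numbers $m_E$. For this we need a smooth model of $L(z)$ on which the poles of $\omega_\sigma$ are snc; it comes from the resolution of the double cover.

\begin{proposition}\label{prop:mE}
Let $\omega_\sigma$ be a CZ form and $S$ a smooth projective model of $L$. Then $m_E\le2$ for all $E$, and there is an $E$ with $m_E=2$ whose center on $S$ is a point.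
\end{proposition}

\begin{proof}
Fix a divisorial valuation $E$. Blow up $S$ until $E$ is a curve and $\operatorname{div}\sigma$ has snc support. Then blow up the points where two components of odd coefficient meet. By \eqref{eq:blowup} the new curve has even coefficient, so each blow-up lowers the number of such points by one. We obtain $S'\to S$ such that $E\subset S'$, the divisor $\operatorname{div}_{S'}\sigma=\sum m_iE_i$ has snc support, and the components with $m_i$ odd are pairwise disjoint. Write $\operatorname{div}_{S'}\sigma=R+2G$, where $R$ is the sum of the $E_i$ with $m_i$ odd, a smooth curve, and $G=\sum\lfloor m_i/2\rfloor E_i$.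

Put $\mathcal{M}=\omega_{S'}^{-1}(-G)$. Then $\sigma$ defines a regular section $r$ of $\mathcal{M}^2$ with divisor $R$. Let $\pi\colon X'\to S'$ be the $\mathbb{P}^1$-bundle that compactifies the total space of $\mathcal{M}$, with fiber coordinate $\zeta$, and let $B'=\{\zeta^2=r\}$. It is disjoint from $\zeta=\infty$ and smooth because $R$ is smooth. Let $e,f$ be local coordinates on $S'$, take $\theta=de\wedge df$, let $\gamma$ be a local equation of $G$, and put $\rho=D/\gamma^2$, a local equation of $R$. The substitution $z=\gamma\zeta$ gives
\[
\omega_\sigma=\gamma^{-1}\,\frac{de\wedge df\wedge d\zeta}{\zeta^2-\rho}.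
\]
With $\xi=1/\zeta$ we have $d\zeta/(\zeta^2-\rho)=-d\xi/(1-\rho\xi^2)$, so nothing happens at $\zeta=\infty$, and
\[
-\operatorname{div}_{X'}\omega_\sigma=B'+\pi^*G .
\]

By (P1), $\lfloor m_i/2\rfloor\le1$, that is, $m_i\le3$. Suppose $m_i=3$. Near a general point of $E_i$ both $\rho$ and $\gamma$ are local equations of $E_i$, so $\omega_\sigma=(\text{unit})\cdot\rho^{-1}d\rho\wedge df\wedge d\zeta/(\zeta^2-\rho)$ for a suitable $f$. Here $B'$ is tangent to $\pi^*E_i$ along a curve. Put $\rho=\zeta^2\rho'$, a chart of the weighted blow-up of $\rho=\zeta=0$ with weights $2,1$. Then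
\[
\omega_\sigma=(\text{unit})\cdot\frac{\zeta^2\,d\rho'\wedge df\wedge d\zeta}{\zeta^2\rho'\cdot\zeta^2(1-\rho')}
\]
has a double pole along $\zeta=0$, against (P1). So all $m_i\le2$, and in particular $m_E\le2$.

Put $\Delta^+=B'+\sum_{m_i=2}\pi^*E_i$. Then $\Delta^+\ge B'+\pi^*G$, because $\lfloor m_i/2\rfloor\le0$ for $m_i\le1$. The divisor $\Delta^+$ is snc. Its components are smooth, and away from $B'$ it is the pull-back of an snc divisor. At a point of $B'$ not over $R$ the map $B'\to S'$ is \'etale, so an equation of $B'$ and coordinates of $S'$ are local parameters. At a point of $B'$ over $R$ we have $\zeta=\rho=0$; at most one $E_i$ with $m_i=2$ passes through the image, transversally to $R$, and if $e$ is its equation, then $\zeta^2-\rho,\ \zeta,\ e$ are local parameters. By Lemma~\ref{lem:triple} three components of $\Delta^+$ meet. At most one of them lies in the smooth surface $B'$, so two curves $E_i\ne E_j$ with $m_i=m_j=2$ meet in a point of $S'$. Its blow-up has $m=2+2-2=2$, and its center on $S$ is a point.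
\end{proof}

When $\operatorname{div}_S\sigma$ is effective, the value $m_E=2$ over a point is reached only from a point of high multiplicity, because each blow-up subtracts $2$. Let $C$ be an effective divisor on a smooth surface. We call $p$ a \emph{$(3,3)$-point} of $C$ if $\operatorname{mult}_pC=3$ and the strict transform $C'$ on the blow-up of $p$ has a point $q$ of multiplicity $3$ on the exceptional curve $E_1$. At such a point $m_{E_1}=1$ and $C'+E_1$ has multiplicity $4$ at $q$, so the second blow-up has $m=2$.

\begin{corollary}\label{cor:point}
Let $\omega_\sigma$ be a CZ form and $S$ a smooth projective model of $L$ with $C=\operatorname{div}_S\sigma\ge0$. Then $C$ has a point of multiplicity $4$ or a $(3,3)$-point.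
\end{corollary}

\begin{proof}
Let $p$ be a point of a smooth model near which $\operatorname{div}\sigma$ is an effective divisor $C$. Call $(C,p)$ \emph{mild} if $\operatorname{mult}_pC\le3$ and $p$ is not a $(3,3)$-point. We claim that if $(C,p)$ is mild, then $m_E\le1$ for every $E$ with center $p$. This proves the corollary: Proposition~\ref{prop:mE} gives a point $p\in S$ that is the center of some $E$ with $m_E=2$, so $(C,p)$ is not mild, and $\operatorname{mult}_pC\le4$ by \eqref{eq:blowup} and $m\le 2$.

We prove the claim by induction on the number of blow-ups needed to extract $E$.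

Let $\operatorname{mult}_pC\le2$. On any sequence of blow-ups over $p$, the strict transform of $C$ has multiplicity at most $2$ at each point over $p$, by \eqref{eq:noether}. If the exceptional curves so far have coefficients $\le0$, then \eqref{eq:blowup} gives the next one a coefficient $\le2-2=0$. So $m_E\le0$.

Let $\operatorname{mult}_pC=3$. Blow up $p$. Then $m_{E_1}=1$, and near $E_1$ we have $\operatorname{div}\sigma=C_1:=C'+E_1$ with $C'\cdot E_1=3$. If $E=E_1$ we are done. Otherwise the center of $E$ is a point $q\in E_1$, and it suffices to show that $(C_1,q)$ is mild. Since $p$ is not a $(3,3)$-point, $\operatorname{mult}_qC'\le2$, so $\operatorname{mult}_qC_1\le3$. Suppose equality holds, so $\operatorname{mult}_qC'=2$. Blow up $q$, let $C''$ and $E_1'$ be the strict transforms of $C'$ and $E_1$, and let $q'$ lie on the new curve. If $q'\notin E_1'$, then $\operatorname{mult}_{q'}(C''+E_1')=\operatorname{mult}_{q'}C''\le2$. If $q'\in E_1'$, then $\operatorname{mult}_{q'}C''\le(C''\cdot E_1')_{q'}\le3-2=1$ by \eqref{eq:noether}, so again $\operatorname{mult}_{q'}(C''+E_1')\le2$. Thus $q$ is not a $(3,3)$-point of $C_1$.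
\end{proof}

\section{Effective branch curves}\label{sec:effective}

\begin{proposition}\label{prop:effective}
Let $S$ be a smooth projective rational surface and $\sigma$ a nonzero rational section of $\omega_S^{-2}$ with $\operatorname{div}_S\sigma\ge0$. If $\omega_\sigma$ is a CZ form, then it is log rational.
\end{proposition}

The goal is the shape of Lemma~\ref{lem:conic}. On a ruled surface the branch curve has degree $4$ on the fibers, and we need $z^2-D$ of degree $2$. Effectivity is what keeps $D$ a polynomial, so we move only between models on which $\operatorname{div}\sigma\ge0$. Two moves preserve this: a birational morphism, since it pushes $\operatorname{div}\sigma$ forward to $\operatorname{div}\sigma$, and the blow-up of a point of multiplicity at least $2$, by \eqref{eq:blowup}.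

\subsection{Hirzebruch surfaces}

On $\mathbb{F}_n$ let $f$ be a fiber and $\Sigma$ a section with $\Sigma^2=-n$. Then $-K\sim2\Sigma+(n+2)f$, so a curve $C\sim-2K$ has $C\cdot\Sigma=4-2n$. Throughout this subsection $\omega_\sigma$ is a CZ form, $C=\operatorname{div}_{\mathbb{F}_n}\sigma\ge0$, and $\kappa$ is the coefficient of $\Sigma$ in $C$.

\begin{lemma}\label{lem:kappa}
If $\kappa\ge2$, then $\omega_\sigma$ is log rational.
\end{lemma}

\begin{proof}
The complement of $\Sigma$ and of one fiber is $\mathbb{A}^2$ with coordinates $t$ on the base and $w$ on the fiber, and $\Sigma=\{w=\infty\}$. Write $\sigma=D\,(dt\wedge dw)^{-2}$. Then $D\in k[t,w]$ because $C\ge0$. Along $\Sigma$ the form $dt\wedge dw$ has a double pole, so $\kappa=4-\deg_wD$ and $\deg_wD\le2$. Apply Lemma~\ref{lem:conic}(a) to $\omega_\sigma=dt\wedge dw\wedge dz/(z^2-D)$.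
\end{proof}

\begin{lemma}\label{lem:Fn}
Either $\omega_\sigma$ is log rational, or there is a birational map $\mathbb{F}_n\dashrightarrow\mathbb{P}^2$ with $\operatorname{div}_{\mathbb{P}^2}\sigma\ge0$.
\end{lemma}

\begin{proof}
Let $p$ be a point as in Corollary~\ref{cor:point}; its multiplicity is at least $3$. For $n=0$, blow up $p$ and contract the strict transforms of the two rulings through $p$, which are disjoint $(-1)$-curves; the result is $\mathbb{P}^2$. For $n=1$, contract $\Sigma$. Let $n\ge2$ and argue by induction on $n$. By Lemma~\ref{lem:kappa} we may assume $\kappa\le1$.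

We claim that $p\notin\Sigma$. Write $C=\kappa\Sigma+C_r$. Then $0\le C_r\cdot\Sigma=4-2n+\kappa n$, and $\operatorname{mult}_xC\le\kappa+C_r\cdot\Sigma$ for $x\in\Sigma$. For $\kappa=0$ this forces $n=2$ and $C\cap\Sigma=\emptyset$. For $\kappa=1$ we get $C_r\cdot\Sigma=4-n$ and $\operatorname{mult}_xC\le5-n$, so $p\in\Sigma$ is possible only if $n=2$, $\operatorname{mult}_pC=3$ and $\operatorname{mult}_pC_r=2$. Then $p$ is a $(3,3)$-point. At the infinitely near triple point $q$ we have $\operatorname{mult}_qC_r'\le2$, so $\operatorname{mult}_qC_r'=2$ and $q$ lies on the strict transform of $\Sigma$. Now \eqref{eq:noether} gives $C_r\cdot\Sigma\ge2+2$, while $C_r\cdot\Sigma=2$. This proves the claim.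

Blow up $p$ and contract the strict transform of the fiber through $p$, a $(-1)$-curve that meets $\Sigma$ once. The new ruled surface has the image of $\Sigma$ as a section of self-intersection $-(n-1)<0$, so it is $\mathbb{F}_{n-1}$, and $\operatorname{div}\sigma\ge0$ on it. The induction hypothesis applies, because Corollary~\ref{cor:point} holds on every model with effective $\operatorname{div}\sigma$.
\end{proof}

\subsection{Del Pezzo surfaces of degree three, two and one}

On $\mathbb{P}^2$ a quadruple point is handled by Lemma~\ref{lem:kappa}. A $(3,3)$-point leads instead to a form whose poles are a hyperplane $\ell=0$ and a sextic in $\mathbb{P}(1,1,2,3)$. If this sextic is smooth, it is a del Pezzo surface of degree one, and we raise the degree step by step. The device is the same each time: if the surface contains a curve $U=Z=0$, then its equation lies in the ideal $(U,Z)$, and in the new coordinate $Z/U$ a factor $U$ splits off and cancels against the Jacobian. The curve is a $(-1)$-curve. If the surface is singular, we project from a singular point instead. The factor $\ell$ is carried along and becomes the line in Lemma~\ref{lem:conic}(b).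

\emph{Forms on weighted projective spaces.} Let $\mathbb{P}=\mathbb{P}(1,a_1,a_2,a_3)$ have coordinates $y_0,\dots,y_3$ of weights $a_0=1,a_1,a_2,a_3$. Let $\Omega$ be the contraction of $dy_0\wedge\dots\wedge dy_3$ with the Euler field $\sum a_iy_i\,\partial/\partial y_i$. If $H\ne0$ is homogeneous of degree $\sum a_i$, then $\Omega/H$ is a rational $3$-form on $\mathbb{P}$, equal to $dy_1\wedge dy_2\wedge dy_3/H(1,y_1,y_2,y_3)$ in the chart $y_0=1$, which is $\mathbb{A}^3$. A graded automorphism of $k[y_0,\dots,y_3]$ preserves the Euler field and has constant Jacobian determinant, so it multiplies $\Omega$ by a scalar. On the open set $\mathbb{P}^\circ$ where $\mathbb{G}_m$ acts freely, $\mathbb{P}$ is smooth, $\mathcal{O}(m)=\mathcal{O}(1)^{\otimes m}$ is invertible and $K=\mathcal{O}(-\sum a_i)$. A smooth hypersurface $B\subset\mathbb{P}^\circ$ of degree $d=\sum a_i-1$ that is closed in $\mathbb{P}$ has $-K_B=\mathcal{O}(1)|_B$ ample and $K_B^2=d/(a_1a_2a_3)$.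

\emph{Del Pezzo surfaces.} A smooth projective irreducible surface $B$ with $-K_B$ ample and $K_B^2=\delta\le7$ is a blow-up of $\mathbb{P}^2$ in $9-\delta$ points. So it contains a $(-1)$-curve $e$, and $-K_B\cdot e=1$ by adjunction. We also use that every cubic surface in $\mathbb{P}^3$, singular or not, contains a line.

\begin{lemma}[degree three]\label{lem:deg3}
Let $\ell\neq0$ be a linear form and $\Gamma\ne0$ a cubic form on $\mathbb{P}^3$. If $\omega=\Omega/(\ell\,\Gamma)$ is a CZ form, then it is log rational.
\end{lemma}

\begin{proof}
Choose linear coordinates $(y_0,\tau,w,z)$ such that the line $y_0=\tau=0$ lies on $\Gamma=0$. Then $\Gamma=y_0q_1+\tau q_2$ with quadratic forms $q_1,q_2$. In the chart $y_0=1$ we have $\omega\doteq d\tau\wedge dw\wedge dz/(\ell\cdot(q_1+\tau q_2))$. Both factors are nonzero, being dehomogenizations of nonzero forms, and their degrees in $(w,z)$ are at most $1$ and $2$. Apply Lemma~\ref{lem:conic}(b) over $k(\tau)$.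
\end{proof}

\begin{lemma}[degree two]\label{lem:deg2}
On $\mathbb{P}(1,1,1,2)$ with coordinates $x_0,x_1,x_2,\zeta$, let $\ell\ne0$ be a linear form and $D_4\ne0$ a quartic form in $x_0,x_1,x_2$. If $\omega=\Omega/(\ell\,(\zeta^2-D_4))$ is a CZ form, then it is log rational.
\end{lemma}

\begin{proof}
Suppose first that the plane curve $D_4=0$ has a singular point, which includes the nonreduced case. Move it to $[0:0:1]$ by a linear change of the $x_i$. Then $D_4$ has degree at most $2$ in $x_2$. In the chart $x_0=1$ the form is $dx_1\wedge dx_2\wedge d\zeta/(\ell\cdot(\zeta^2-D_4))$, and Lemma~\ref{lem:conic}(b) applies over $k(x_1)$ with variables $(x_2,\zeta)$.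

Suppose now that $D_4=0$ is smooth. Then $B=\{\zeta^2=D_4\}$ avoids the vertex $[0:0:0:1]$, is smooth, and is irreducible since $D_4$ is not a square. It is a del Pezzo surface of degree $4/2=2$. A $(-1)$-curve $e$ has degree $1$ with respect to $\mathcal{O}(1)$, so the finite morphism $(x_0:x_1:x_2)\colon B\to\mathbb{P}^2$ maps it isomorphically onto a line $M=0$. The section $\zeta|_e$ of $\mathcal{O}(2)|_e$ is the restriction of a quadratic form $b(x_0,x_1,x_2)$. So $D_4=b^2$ on the line, which is a bitangent or a hyperflex line, and $D_4=b^2-Mc$ with a cubic form $c$. Put $\zeta=M\eta+b$. Then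
\[
\zeta^2-D_4=M\,\Gamma,\qquad\Gamma=M\eta^2+2b\eta+c ,
\]
and $dx_1\wedge dx_2\wedge d\zeta=M\,dx_1\wedge dx_2\wedge d\eta$ in the chart $x_0=1$. Hence $\omega=dx_1\wedge dx_2\wedge d\eta/(\ell\,\Gamma)$, which is $\Omega/(\ell\,\Gamma)$ on $\mathbb{P}^3$ with coordinates $x_0,x_1,x_2,\eta$. The cubic form $\Gamma$ is nonzero because $M\neq0$. Apply Lemma~\ref{lem:deg3}.
\end{proof}

\begin{lemma}[degree one]\label{lem:deg1}
On $\mathbb{P}(1,1,2,3)$ with coordinates $s,\lambda,u,z$, let $\ell\neq0$ be a linear form in $s,\lambda$, and let $R\in k[s,\lambda,u]$ be homogeneous of degree $6$ and monic of degree $3$ in $u$. If $\omega=\Omega/(\ell\,(z^2-R))$ is a CZ form, then it is log rational.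
\end{lemma}

\begin{proof}
The curve $\{R=0\}\subset\mathbb{P}(1,1,2)$ avoids the vertex $[0:0:1]$, so it lies in the union of the affine planes $s=1$ and $\lambda=1$.

\emph{Case A: the curve is singular at a point $o$}, which includes the nonreduced case. Choose linear coordinates $(s,\mu)$ on the weight one variables with $\mu(o)=0$, and subtract a multiple of $s^2$ from $u$ so that $u(o)=0$. Write $R=u^3+a_2u^2+a_4u+a_6$ with $a_i$ a form of degree $i$ in $(s,\mu)$. In the chart $s=1$ the polynomial $R$ has no terms of degree $\le1$ in $(\mu,u)$, so $a_4=\mu b_3$ and $a_6=\mu^2b_4$ with forms $b_3,b_4$ of degrees $3,4$. Put $u=\mu v$ and $z=\mu\zeta$. Then $d\mu\wedge du\wedge dz=\mu^2\,d\mu\wedge dv\wedge d\zeta$ and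
\[
z^2-R=\mu^2(\zeta^2-D_4),\qquad D_4=\mu v^3+a_2v^2+b_3v+b_4 .
\]
So $\omega\doteq d\mu\wedge dv\wedge d\zeta/(\ell\,(\zeta^2-D_4))$, where $D_4\ne0$ is a quartic form in $(s,\mu,v)$. Apply Lemma~\ref{lem:deg2}.

\emph{Case B: the curve is smooth.} Let $B=\{z^2=R\}$. The group $\mathbb{G}_m$ acts freely outside the points $[0:0:1:0]$ and $[0:0:0:1]$, and $B$ contains neither. In the charts $s=1$ and $\lambda=1$, $B$ is a double cover of the plane branched along a smooth curve, hence smooth. The only point of $B$ with $s=\lambda=0$ is $o=[0:0:1:1]$, and there the $z$-derivative of $z^2-R$ is nonzero. As $R$ has odd degree in $u$, it is not a square and $B$ is irreducible. So $B$ is a del Pezzo surface of degree $6/6=1$. Let $e$ be a $(-1)$-curve.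

Each member $F$ of the pencil spanned by $s$ and $\lambda$ is a curve $z^2=(\text{monic cubic in }u)$, hence integral, and $F^2=1$. So $F\ne e$ and $F\cdot e=1$. If $e$ passed through the base point $o$, the member through a second point of $e$ would have $F\cdot e\ge2$. Thus $(s:\lambda)\colon e\to\mathbb{P}^1$ is a morphism of degree $1$, an isomorphism. The sections $u|_e$ and $z|_e$ of $\mathcal{O}(2)|_e$ and $\mathcal{O}(3)|_e$ are then forms $p_2(s,\lambda)$ and $q_3(s,\lambda)$ of degrees $2$ and $3$, and $R(s,\lambda,p_2)=q_3^2$.

Put $u=p_2+U$ and $z=q_3+Z$, so that $e=\{U=Z=0\}$. Expanding $R$ in $U$ gives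
\[
z^2-R=Z^2+2q_3Z-U^3-A_2U^2-A_4U
\]
with forms $A_i(s,\lambda)$ of degree $i$. Put $Z=UY$, and then complete the square by $U=\zeta+\frac12(Y^2-A_2)$:
\[
z^2-R=-U\bigl(U^2-(Y^2-A_2)U-2q_3Y+A_4\bigr)=-U(\zeta^2-D_4),
\]
\[
D_4=\tfrac14(Y^2-A_2)^2+2q_3Y-A_4 .
\]
In the chart $s=1$ we have $d\lambda\wedge du\wedge dz=d\lambda\wedge dU\wedge dZ=U\,d\lambda\wedge dU\wedge dY=U\,d\lambda\wedge d\zeta\wedge dY$. Hence $\omega\doteq d\lambda\wedge dY\wedge d\zeta/(\ell\,(\zeta^2-D_4))$, where $D_4$ is a quartic form in $(s,\lambda,Y)$ containing $Y^4/4$. Apply Lemma~\ref{lem:deg2}.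
\end{proof}

\subsection{Plane sextics}

\begin{proof}[Proof of Proposition~\ref{prop:effective}]
A smooth projective rational surface has a birational morphism to $\mathbb{P}^2$ or to some $\mathbb{F}_n$. By Lemma~\ref{lem:Fn} we may assume $S=\mathbb{P}^2$, so $C=\operatorname{div}\sigma$ is a sextic. Let $p$ be as in Corollary~\ref{cor:point}.

If $\operatorname{mult}_pC=4$, blow up $p$. We get $\mathbb{F}_1$ with $\operatorname{div}\sigma\ge0$, and the exceptional curve $\Sigma$ has coefficient $2$. Lemma~\ref{lem:kappa} applies. Example~\ref{ex:sextic} is an instance.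

Let $p$ be a $(3,3)$-point. Choose affine coordinates $x,y$ with $p=(0,0)$ such that the infinitely near triple point is the direction $y=0$. Write $\sigma=D\,(dx\wedge dy)^{-2}$; then $D=\sum d_{ij}x^iy^j$ is a polynomial of degree at most $6$, because $dx\wedge dy$ has a triple pole at infinity. In the chart $y=xy_1$ the strict transform is $\sum d_{ij}x^{i+j-3}y_1^j$, and it has multiplicity $3$ at the origin. So $d_{ij}\neq0$ only for
\[
i,j\ge0,\qquad i+j\le6,\qquad i+2j\ge6 ,
\]
a triangle with vertices $(6,0),(0,6),(0,3)$. Its only point with $i+j=3$ is $(0,3)$, so $d_{03}\ne0$. The unimodular affine map $(i,j)\mapsto(i+2j-6,\,6-i-j)$ sends it to the triangle with vertices $(0,0),(6,0),(0,3)$, which records the monomials of degree $6$ on $\mathbb{P}(1,1,2)$. The corresponding substitution is $x=\lambda/u$, $y=\lambda^2/u$, with inverse $\lambda=y/x$, $u=y/x^2$. It gives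
\[
D=(\lambda/u)^6R,\qquad R=\sum d_{ij}\lambda^{i+2j-6}u^{6-i-j}=\sum_{l=0}^{3}a_l(\lambda)u^l,\qquad\deg a_l\le6-2l,\quad a_3=d_{03}.
\]
The Jacobian is $\frac1u\cdot\frac{-\lambda^2}{u^2}-\frac{-\lambda}{u^2}\cdot\frac{2\lambda}{u}=\lambda^2u^{-3}$. With $z=(\lambda/u)^3z'$ we obtain
\[
\omega_\sigma=\frac{dx\wedge dy\wedge dz}{z^2-D}=\frac{\lambda^2u^{-3}(\lambda/u)^3}{(\lambda/u)^6}\cdot\frac{d\lambda\wedge du\wedge dz'}{z'^2-R}=\frac{d\lambda\wedge du\wedge dz'}{\lambda\,(z'^2-R)} .
\]
Rescale $u$ so that $a_3=1$, and homogenize $R$ with a variable $s$ of weight one. Lemma~\ref{lem:deg1} applies with $\ell=\lambda$.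
\end{proof}

\section{Toric threefolds}\label{sec:toric}

Theorem~\ref{thm:A} follows from Lemma~\ref{lem:dict}(c) and the next statement, which is also the form needed for Theorem~\ref{thm:B}.

\begin{proposition}\label{prop:toric}
Let $T$ be a projective toric threefold and $\omega$ a CZ form on $k(T)$ with $\operatorname{div}_T\omega\le0$. Then $\omega$ is log rational.
\end{proposition}

\subsection{Log discrepancies of toric divisors}

Let $N\cong\mathbb{Z}^3$ be the cocharacter lattice of the torus, $M$ its dual, $K=k(T)$, and $\omega_0=d\log x_1\wedge d\log x_2\wedge d\log x_3$ for a basis $x_1,x_2,x_3$ of characters. For $v\in N_{\mathbb{R}}$ and $0\ne g\in k[M]$ let $\operatorname{ord}_vg$ be the minimum of $\langle m,v\rangle$ over the exponents $m$ of $g$. For primitive $v\in N$ this is the order of $g$ along the toric divisor $D_v$, and $\omega_0$ has a simple pole along every $D_v$ and no zeros or poles on the torus.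

Let $\omega=\omega_0/g$ with $0\ne g\in k[M]$; these are the forms without zeros on the torus. Define
\[
a(v)=-\operatorname{ord}_vg=\max_{m\in\operatorname{supp}g}\langle-m,v\rangle,\qquad V=V(\omega)=\{v\in N\text{ primitive}:a(v)\le1\}.
\]
For primitive $v$ we have $a(v)=a(D_v,\omega)$, so $V$ is the set of toric divisors along which $\omega$ does not vanish. As a maximum of linear functions, $a$ satisfies $a(\sum c_iv_i)\le\sum c_ia(v_i)$ for $c_i\ge0$, and it takes integer values on $N$. Together these give the principle used in both lattice lemmas:
\begin{equation}\label{eq:principle}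
w=\sum c_iv_i\in N\text{ primitive},\quad v_i\in V,\quad c_i\ge0,\quad\sum c_i<2\quad\Longrightarrow\quad w\in V .
\end{equation}
We call $\omega$ \emph{spanning} if it is a CZ form $\omega_0/g$ with $g\in k[M]$ and $V$ positively spans $N_{\mathbb{R}}$, that is, every vector is a nonnegative combination of elements of $V$. The form in Proposition~\ref{prop:toric} is spanning, since $V$ contains the rays of the complete fan of $T$. We say that a spanning form has \emph{width two} if $u,-u\in V$ for some $u$; this means $|\langle m,u\rangle|\le1$ for all exponents $m$ of $g$.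

Recall the Cox construction. A smooth projective toric variety $T'$ with rays $v_\rho$ is a free quotient of $\mathbb{A}^{\{\rho\}}\setminus Z$, where $Z$ is a union of coordinate subspaces. The ring $k[x_\rho]$ is graded by $\operatorname{Cl}(T')$, which is dual to the lattice of relations $\sum b_\rho v_\rho=0$: such a relation assigns the degree $b_\rho$ to $x_\rho$. Effective divisors are zero loci of homogeneous polynomials, $D_{v_\rho}=\{x_\rho=0\}$, the character $m$ equals $\prod x_\rho^{\langle m,v_\rho\rangle}$, and a graded automorphism of $k[x_\rho]$ that preserves $Z$ induces an automorphism of $T'$.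

\begin{lemma}\label{lem:moves}
Let $\omega$ be spanning and let $T'$ be a smooth projective toric threefold, with the same torus, all of whose rays $v_\rho$ lie in $V(\omega)$.
\begin{enumerate}
\item[(a)] $-\operatorname{div}_{T'}\omega=\{F=0\}$ is an effective anticanonical divisor with a singular point.
\item[(b)] For $\varphi\in\operatorname{Aut}(T')$ the form $\varphi^*\omega$ is spanning, and $V(\varphi^*\omega)$ contains all $v_\rho$.
\item[(c)] $a(-v_\rho)=\deg_{x_\rho}F-1$. In particular, if $\deg_{x_\rho}F\le2$ for some $\rho$, then $\omega$ has width two.
\end{enumerate}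
\end{lemma}

\begin{proof}
(a) The form has no zeros on the torus or along any $D_{v_\rho}$. The singular point comes from Lemma~\ref{lem:triple}. (b) The form $\varphi^*\omega$ is a CZ form with $-\operatorname{div}_{T'}\varphi^*\omega=\varphi^*\{F=0\}\ge0$. So it has no zeros on the torus or along the $D_{v_\rho}$, and the $v_\rho$ positively span. (c) The functions $g$ and $F/\prod x_\rho$ have the same divisor, so they agree up to a scalar. Hence the monomials of $F$ are the $\prod x_\rho^{\langle m,v_\rho\rangle+1}$ with $m\in\operatorname{supp}g$, and $a(-v_\rho)=\max_m\langle m,v_\rho\rangle$.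
\end{proof}

Automorphisms cannot be avoided. Let $T'=\mathbb{P}^3$ with rays $e_0,\dots,e_3$, and let $F$ be a quartic that contains all $x_i^4$. Write $v\in N$ as $\sum b_je_j$ with integers $b_j\geq 0$ and some $b_i=0$. The exponent $m$ belonging to $x_i^4$ has $\langle m,e_j\rangle=-1$ for $j\neq i$, so $a(v)\ge\sum b_j$. Thus $V=\{e_0,\dots,e_3\}$, and $\omega$ does not have width two in these coordinates.

\subsection{Two lattice lemmas}

The fan of $T$ is arbitrary, but by Lemma~\ref{lem:moves} we may use any smooth model with rays in $V$. We look for the simplest one. The first lemma finds in $V$ the fan of a projective space in a saturated sublattice.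

\begin{lemma}\label{lem:simplex}
Let $\omega$ be spanning. One of the following holds.
\begin{enumerate}
\item[(i)] $u,-u\in V$ for some $u$.
\item[(ii)] There is a saturated sublattice $N_0\subset N$ of rank $2$ with a basis $e_1,e_2$ such that $e_1,e_2$ and $e_0=-e_1-e_2$ lie in $V$.
\item[(iii)] $N$ has a basis $e_1,e_2,e_3$ such that $e_1,e_2,e_3$ and $e_0=-e_1-e_2-e_3$ lie in $V$.
\end{enumerate}
\end{lemma}

\begin{proof}
Call a nonempty finite subset of $V$ \emph{balanced} if it satisfies a linear relation with all coefficients positive. Balanced sets exist: write $-v$, for some $v\in V$, as a nonnegative combination of elements of $V$. Let $r+1$ be the minimal cardinality of a balanced set, and let $\{v_0,\dots,v_r\}$ be one, with relation $\sum\lambda_iv_i=0$.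

Every linear relation $\sum\mu_iv_i=0$ is proportional to this one. Otherwise we may assume that some $\mu_i>0$, and subtracting $\min_{\mu_i>0}(\lambda_i/\mu_i)$ times it yields a nonzero nonnegative relation with smaller support. So the $v_i$ span a space $W$ of dimension $r$, any $r$ of them are independent, and $1\le r\le3$. Put $N_W=N\cap W$ and let $d_l$ be the index in $N_W$ of the lattice spanned by the $v_i$ with $i\ne l$. It is the absolute value of a maximal minor, and by Cramer's rule the signed minors form a relation. Hence $d_l=\mu\lambda_l$ for a constant $\mu>0$. Among the balanced sets of cardinality $r+1$ choose one with $\sum d_l$ minimal. We claim that all $d_l=1$.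

Suppose, after renumbering, that $d_0>1$. Then there is $0\ne w=\sum_{i\ge1}c_iv_i\in N_W$ with $0\le c_i<1$. The vector $\sum_{c_i\ne0}v_i-w$ has the same properties, and the two coefficient sums add up to at most $r$. So we may assume $\sum c_i\le r/2\le3/2$, and dividing by a positive integer we may assume that $w$ is primitive. By \eqref{eq:principle}, $w\in V$. Moreover $w\ne v_i$ for $i\ge1$ since $c_i<1$, and $w\ne v_0$ since $v_0$ has negative coordinates in the basis $v_1,\dots,v_r$ of $W$. Choose $j$ with $c_j>0$ and $\lambda_j/c_j$ minimal. Eliminating $v_j$ from the relation gives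
\[
\lambda_0v_0+\frac{\lambda_j}{c_j}\,w+\sum_{i\ne0,j}\Bigl(\lambda_i-\lambda_j\frac{c_i}{c_j}\Bigr)v_i=0
\]
with nonnegative coefficients. By minimality of $r+1$ they are all positive, so replacing $v_j$ by $w$ gives a balanced set of cardinality $r+1$ that spans $W$. Its index for the omission of $v_0$ is $c_jd_0=c_j\mu\lambda_0$, so its constant is $c_j\mu$, and its indices are $c_j\mu\lambda_0$, $\mu\lambda_j$ and $\mu(c_j\lambda_i-\lambda_jc_i)$. Since $c_j<1$, their sum is less than $\mu\sum\lambda_i$, a contradiction.

So all $d_l=1$. Then all $\lambda_l$ are equal, $\sum v_l=0$, and any $r$ of the $v_l$ form a basis of $N_W$. The cases $r=1,2,3$ are (i), (ii), (iii).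
\end{proof}

The bound $r/2<2$ is where the dimension enters. In case (ii) the three vectors lie in a plane, and we complete them to the fan of a $\mathbb{P}^2$-bundle over $\mathbb{P}^1$. The \emph{height} of a vector is its image under a fixed isomorphism $N/N_0\cong\mathbb{Z}$.

\begin{lemma}\label{lem:height}
In case \textup{(ii)} there are $w_+,w_-\in V$ of heights $1$ and $-1$.
\end{lemma}

\begin{proof}
By symmetry it suffices to find $w_+$. Since $V$ positively spans, it contains some $v$ of height $c\ge1$. If $c=1$, take $w_+=v$. Let $c\ge2$. The vectors $w-v/c$, for $w\in N$ of height $1$, form a coset of $N_0$ in $N_0\otimes\mathbb{R}$. We claim that it contains $y=y_0e_0+y_1e_1+y_2e_2$ with $y_i\ge0$ and $\sum y_i\le4/3$. The coset contains $c_1e_1+c_2e_2$ with $0\le c_i<1$, which serves if $c_1+c_2\le4/3$. Otherwise $\alpha=1-c_1$ and $\beta=1-c_2$ are positive with $\alpha+\beta<2/3$. With $\mu=\max(\alpha,\beta)<2/3$ the coset contains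
\[
-\alpha e_1-\beta e_2=\mu e_0+(\mu-\alpha)e_1+(\mu-\beta)e_2,
\]
whose coefficient sum is $2\mu-\min(\alpha,\beta)<4/3$. Now $w_+=v/c+y$ lies in $N$, is primitive because its height is $1$, and has coefficient sum at most $\frac12+\frac43<2$. By \eqref{eq:principle}, $w_+\in V$.
\end{proof}

\subsection{Reduction to width two}

\begin{proposition}\label{prop:width}
Let $\omega$ be spanning. There is a $k$-automorphism $\varphi^*$ of $K$ such that $\varphi^*\omega$ is spanning of width two.
\end{proposition}

\begin{proof}
We replace $\omega$ at most twice as in Lemma~\ref{lem:moves}(b), following the cases of Lemma~\ref{lem:simplex}. Case (i) is width two.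

\emph{Case (iii).} Take $T'=\mathbb{P}^3$. The quartic $F=0$ has a singular point. Move it to $[1:0:0:0]$. Then $\deg_{x_0}F\le2$, and Lemma~\ref{lem:moves}(c) applies.

\emph{Case (ii).} Take $w_\pm$ from Lemma~\ref{lem:height}. The vector $w_++w_-\in N_0$ lies in a cone spanned by two of the $e_i$, and any two of them form a basis of $N_0$. After renumbering,
\[
w_++w_-=\alpha_1e_1+\alpha_2e_2,\qquad 0\le\alpha_1\le\alpha_2\text{ integers}.
\]
The six unimodular cones $\langle w_\pm,e_i,e_j\rangle$ form the fan of a $\mathbb{P}^2$-bundle $T'\to\mathbb{P}^1$, which is smooth and projective. Let $x_0,x_1,x_2,s,t$ be the Cox coordinates of $e_0,e_1,e_2,w_+,w_-$; here $Z=\{s=t=0\}\cup\{x_0=x_1=x_2=0\}$. The relation above and $e_0+e_1+e_2=0$ form a basis of the lattice of relations, because $e_1,e_2,w_+$ is a basis of $N$. So the bidegrees of $x_0,x_1,x_2,s,t$ are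
\[
(0,1),\quad(-\alpha_1,1),\quad(-\alpha_2,1),\quad(1,0),\quad(1,0).
\]
The polynomial $F$ has bidegree $(2-\alpha_1-\alpha_2,3)$, the sum of these. It is a cubic form in $x_0,x_1,x_2$, and the coefficient of $x_0^ix_1^jx_2^l$ is a form in $(s,t)$ of degree $2-\alpha_1-\alpha_2+j\alpha_1+l\alpha_2$. If $x_0^3$ does not occur, Lemma~\ref{lem:moves}(c) gives width two.
\begin{itemize}
\item If $\alpha_1+\alpha_2\ge3$, the coefficient of $x_0^3$ has negative degree and vanishes.
\item If $(\alpha_1,\alpha_2)=(0,0)$, then $w_-=-w_+$, which is width two.
\item If $(\alpha_1,\alpha_2)=(0,1)$, then $w_++w_-+e_0+e_1=0$, and $w_+,w_-,e_1$ generate $N$ because $e_2=w_++w_-$. This is case (iii).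
\item If $(\alpha_1,\alpha_2)=(0,2)$, then $F|_{x_2=0}$ is a binary cubic form in $x_0,x_1$ with constant coefficients. The variables $x_0,x_1$ have the same bidegree, so $GL_2(k)$ acts on them by automorphisms of $T'$. Moving a zero of the cubic form to $(1,0)$ removes $x_0^3$.
\item If $(\alpha_1,\alpha_2)=(1,1)$, the coefficient of $x_0^3$ is a constant, and we may assume that it is nonzero. Then $B'=\{F=0\}$ is disjoint from the curve $x_1=x_2=0$. Let $p$ be a singular point of $B'$. The group $\operatorname{Aut}(T')$ contains $GL_2(k)$ acting on $(s,t)$, $GL_2(k)$ acting on $(x_1,x_2)$, and the maps $x_0\mapsto x_0+c\,tx_1$. Using them in this order, we arrange $s(p)=0$, then $x_2(p)=0$, and then $x_0(p)=0$, since $tx_1$ does not vanish at $p$. Now $p$ is the fixed point of the cone $\langle w_+,e_0,e_2\rangle$. The exceptional divisor of its blow-up is $D_v$ with $v=w_++e_0+e_2=w_+-e_1$, and $a(v)=3-\operatorname{mult}_pB'\le1$. So $v,w_-,e_0,e_1\in V$. Their sum is $w_++w_-+e_0=e_1+e_2+e_0=0$, and $v,w_-,e_1$ generate $N$ because $w_+=v+e_1$ and $e_2=v+w_-$. This is case (iii). \qedhere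
\end{itemize}
\end{proof}

In the last case the sections $x_0,sx_1,tx_1,sx_2,tx_2$ map $T'$ onto the quadric cone $(sx_1)(tx_2)=(tx_1)(sx_2)$ in $\mathbb{P}^4$, and the passage to $\mathbb{P}^3$ is the projection from the image of $p$.

\subsection{From width two to an effective branch curve}

Once the denominator is quadratic in $z$, completing the square gives $\omega_\sigma$. To apply Proposition~\ref{prop:effective} we need a smooth projective surface on which $\operatorname{div}\sigma$ is effective. It is a toric surface whose rays come from the projection of $V$. The relevant function on the plane lattice now takes half-integer values, so \eqref{eq:principle} is not available; in rank two a coefficient sum $\le1$ is within reach and suffices.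

\begin{lemma}\label{lem:surface}
Let $\bar N$ be a lattice of rank $2$ with dual $\bar M$, let $0\ne D\in k[\bar M]$, and suppose that $V_2=\{w\in\bar N\text{ primitive}:\operatorname{ord}_wD\ge-2\}$ positively spans $\bar N_{\mathbb{R}}$. Then there is a smooth projective toric surface with all rays in $V_2$.
\end{lemma}

\begin{proof}
Choose a finite subset of $V_2$ that positively spans, for instance by expressing the vectors of a basis and their negatives. Cyclically consecutive vectors of it make an angle less than $\pi$, so they define a complete fan. Let $\langle w_1,w_2\rangle$ be a cone of determinant $d>1$. There is $0\ne w=c_1w_1+c_2w_2\in\bar N$ with $0\le c_i<1$, and both $c_i>0$ because $w_1,w_2$ are primitive. Replacing $w$ by $w_1+w_2-w$ if necessary and passing to the primitive vector, we get $c_1+c_2\le1$. Then $\operatorname{ord}_wD\ge c_1\operatorname{ord}_{w_1}D+c_2\operatorname{ord}_{w_2}D\ge-2(c_1+c_2)\ge-2$, so $w\in V_2$. Inserting $w$ divides the cone into two cones of determinants $c_1d,\,c_2d<d$. By induction on $d$ every cone is subdivided into unimodular cones with rays in $V_2$. A smooth complete surface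 is projective.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:toric}]
By Proposition~\ref{prop:width} we may assume that $\omega=\omega_0/g$ is spanning with $\pm u\in V$. Complete $u$ to a basis of $N$ and let $x,y,z$ be the dual characters, so that $\langle m,u\rangle$ is the exponent of $z$. Then $g=Az+B+Cz^{-1}$ with $A,B,C\in k[x^{\pm1},y^{\pm1}]$, and
\[
\omega\doteq\theta\wedge\frac{dz}{Az^2+Bz+C},\qquad\theta=d\log x\wedge d\log y .
\]

Suppose $AC=0$. Replacing $z$ by $1/z$ exchanges $A$ and $C$ and changes the sign of $\omega_0$, so we may assume $A=0$. By Lemma~\ref{lem:rules}(b), $B\ne0$. Then $z'=Bz+C$ generates $K$ over $k(x,y)$, and $\omega\doteq(\theta/B)\wedge d\log z'$. Apply Lemma~\ref{lem:product}.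

Suppose $AC\ne0$. Put $z_1=Az+B/2$ and $D=B^2/4-AC$. Then $z_1^2-D=A(Az^2+Bz+C)$ and $\theta\wedge dz_1=A\,\theta\wedge dz$, so $\omega\doteq\theta\wedge dz_1/(z_1^2-D)$. By Lemma~\ref{lem:rules}(b), $D\ne0$. Thus $\omega\doteq\omega_\sigma$ with $\sigma=D\theta^{-2}$.

Let $\bar N=N/\mathbb{Z}u$; its dual $\bar M$ is the lattice of exponents of $x,y$. Let $v\in V$ have nonzero image $lw$ in $\bar N$, with $l\ge1$ and $w$ primitive. The condition $a(v)\le1$ says that $\operatorname{ord}_v\ge-1$ on each monomial of $g$, hence on $Az$, $B$ and $Cz^{-1}$. Since $D=B^2/4-(Az)(Cz^{-1})$ and $\operatorname{ord}_v$ is a valuation, $l\operatorname{ord}_wD=\operatorname{ord}_vD\ge-2$, and therefore $\operatorname{ord}_wD\ge-2$. The nonzero images of the elements of $V$ positively span $\bar N_{\mathbb{R}}$, so Lemma~\ref{lem:surface} gives a smooth projective toric surface $S$ with rays in $V_2$. On the torus of $S$ we have $\operatorname{div}\sigma=\operatorname{div}D\ge0$, and along the boundary curve $D_w$ the coefficient of $\operatorname{div}\sigma$ is $\operatorname{ord}_wD+2\ge0$. Proposition~\ref{prop:effective} shows that $\omega$ is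 log rational.
\end{proof}

\section{Characterizations of log rationality}\label{sec:B}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The form $\omega$ is a CZ form, and (1) means that it is log rational, by Lemma~\ref{lem:dict}(c).

If (2) holds, then $\operatorname{div}_T\omega=-B_T\le0$ by Lemma~\ref{lem:dict}(b), and Proposition~\ref{prop:toric} gives (1). The implication $(3)\Rightarrow(1)$ is Lemma~\ref{lem:conic}(a), and $(4)\Rightarrow(1)$ is Proposition~\ref{prop:effective}.

Conversely, let $\omega\doteq d\log t\wedge d\log w\wedge d\log z$ with $k(X)=k(t,w,z)$. Then (2) holds with $(\mathbb{P}^3,H_0+\dots+H_3)$, and (3) holds with $q=twz$. For (4) take $S=\mathbb{P}^2$ with affine coordinates $t,w$ and $\sigma=(d\log t\wedge d\log w)^{-2}$, whose divisor is twice the coordinate triangle. Here $D=1$, and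
\[
\omega_\sigma=d\log t\wedge d\log w\wedge\frac{dz'}{z'^2-1}=\tfrac12\,d\log t\wedge d\log w\wedge d\log\frac{z'-1}{z'+1},
\]
so $z\mapsto(z'-1)/(z'+1)$ defines the required isomorphism.

For the last statement, one direction is Theorem~\ref{thm:A}. Let $(T,B_T)$ be a log rational Calabi--Yau pair. Lemma~\ref{lem:dict}(b), applied to $(\mathbb{P}^3,\sum H_i)$ and its form $\omega_0$, gives $B_T=-\operatorname{div}_T\omega_0$, so $K_T+B_T\sim0$. A dlt modification of $(T,B_T)$ is crepant birational to the dlt pair $(\mathbb{P}^3,\sum H_i)$, and crepant birational dlt pairs have PL-homeomorphic dual complexes \cite[Prop.~11]{dFKX}. So $\mathcal{D}(T,B_T)\simeq_{\mathrm{PL}}S^2$ and the coregularity is zero. This argument does not use that $T$ is toric or of dimension three, with $S^{n-1}$ in place of $S^2$, and Theorem~\ref{thm:A} does not depend on the cited proposition.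
\end{proof}

\begin{thebibliography}{9}

\bibitem{dFKX}
de Fernex, Koll\'ar and Xu, \emph{The dual complex of singularities}.

\bibitem{GHK}
Gross, Hacking and Keel, \emph{Mirror symmetry for log Calabi--Yau surfaces I}, Publ. IHES 122 (2015).

\bibitem{Moraga}
Joaqu\'in Moraga, \emph{Cluster type varieties}, arXiv:2602.23584 (2026).

\end{thebibliography}
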